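\title{Deciding supernilpotence of congruences of finite algebras}

\begin{abstract}
We show that there is an algorithm which, given a finite algebra $\mathbf A$ in a finite language and a congruence $\alpha$ of $\mathbf A$, decides whether $\alpha$ is supernilpotent, that is, whether some higher commutator $[\alpha,\dots,\alpha]$ is trivial. Supernilpotence is characterized by three conditions on the unary and binary polynomial operations of $\mathbf A$, which can be checked from the operation tables. The proof translates the commutator condition into a statement about functions on Boolean cubes. If one of the three conditions fails, such functions can single out a vertex of arbitrarily large cubes. If all three hold, every such function is assembled from boundedly many pieces of bounded degree over prime fields, and a Ramsey argument shows that this forces supernilpotence.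
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Higher commutators}

An algebra $\mathbf A$ is a nonempty set $A$ with a family of finitary \emph{basic operations}. A \emph{congruence} of $\mathbf A$ is an equivalence relation on $A$ preserved by all basic operations; $0_{\mathbf A}$ is the equality relation and $1_{\mathbf A}=A\times A$. For tuples, $\mathbf a\mathrel{\alpha}\mathbf b$ means that the components are $\alpha$-related one by one.

Let $n\ge2$ and let $\alpha_1,\dots,\alpha_n,\beta$ be congruences of $\mathbf A$. Take a term $t$, tuples $\mathbf a_i\mathrel{\alpha_i}\mathbf b_i$ for $1\le i\le n$, and a tuple $\mathbf c$, of lengths matching the arity of $t$. Choosing for each $i$ one of the two letters $\mathbf a_i,\mathbf b_i$ as $\mathbf x_i$ gives $2^n$ values $t(\mathbf x_1,\dots,\mathbf x_n,\mathbf c)$, which we place at the vertices of an $n$-dimensional cube. The cube has $2^{n-1}$ edges in direction $n$, one for each choice of $(\mathbf x_1,\dots,\mathbf x_{n-1})$, and such an edge is \emph{collapsed modulo $\beta$} if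
\[
t(\mathbf x_1,\dots,\mathbf x_{n-1},\mathbf a_n,\mathbf c)\mathrel{\beta}t(\mathbf x_1,\dots,\mathbf x_{n-1},\mathbf b_n,\mathbf c).
\]
We say that $\alpha_1,\dots,\alpha_{n-1}$ \emph{centralize $\alpha_n$ modulo $\beta$} if for all such data the following holds: whenever all edges in direction $n$ other than the edge at $(\mathbf b_1,\dots,\mathbf b_{n-1})$ are collapsed modulo $\beta$, so is that edge. The congruences $\beta$ with this property include $1_{\mathbf A}$ and are closed under intersection, since a hypothesis modulo $\bigcap_i\beta_i$ is a hypothesis modulo each $\beta_i$. The least of them is the (Bulatov) \emph{higher commutator} $[\alpha_1,\dots,\alpha_n]$. A congruence $\alpha$ is \emph{supernilpotent} if $[\alpha,\dots,\alpha]=0_{\mathbf A}$, with $n$ copies of $\alpha$, for some $n\ge2$.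

The edges are indexed by choices of letters, not by the values of the tuples. If one excluded the tuple $(\mathbf b_1,\dots,\mathbf b_{n-1})$ by value, then $\mathbf a_i=\mathbf b_i$ for $i<n$ would make the hypothesis empty, a projection $t$ would give $[\alpha_1,\dots,\alpha_n]\ge\alpha_n$, and only $0_{\mathbf A}$ would be supernilpotent.

Three small cases show what the definition measures. In an abelian group the value of a term is a sum of contributions of its arguments, so the difference of the two values along an edge in direction $n$ is the same for all edges, and $[1_{\mathbf A},1_{\mathbf A}]=0_{\mathbf A}$. In a group, let $\alpha$ be the congruence of a normal subgroup $N$, let $t$ be the left-normed commutator $[x_1,\dots,x_n]$, and let $\mathbf a_i=1$, $\mathbf b_i=g_i\in N$. All vertices but one carry the value $1$, so triviality of the $n$-fold commutator forces $[g_1,\dots,g_n]=1$; hence $N$ is nilpotent if $\alpha$ is supernilpotent. In the semilattice $(\{0,1\},\wedge)$ the term $x_1\wedge\dots\wedge x_n$ with $\mathbf a_i=0$, $\mathbf b_i=1$ again singles out one vertex, so $1_{\mathbf A}$ is not supernilpotent. What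 supernilpotence forbids is a term that reacts to the last of $n$ switches only when all the others are in one particular position, for arbitrarily large $n$.

\subsection*{The problem}

The following question comes from Mayr and Szendrei \cite{MS}; we read it uniformly in both inputs.

\begin{quote}
\emph{Is there an algorithm which, given a finite algebra $\mathbf A$ in a finite language, presented by its operation tables, and a congruence $\alpha$ of $\mathbf A$, decides whether $\alpha$ is supernilpotent?}
\end{quote}

For a fixed $n$, the labelings of the $n$-cube that arise as above form a finitely generated subalgebra of the finite algebra $\mathbf A^{2^n}$, so one can test whether the $n$-fold commutator is trivial. Running through $n=2,3,\dots$ confirms supernilpotence when it holds. The difficulty is to recognize its failure, which concerns all $n$ at once, and nothing in the definition says when the search may be stopped. One is led to guess a positive answer if one believes that failure always has a finite cause that can be iterated, as in the last two examples above. We show that this is so, and that there are exactly three such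 causes.

\subsection*{Results}

From now on $\mathbf A$ is a finite algebra with finitely many basic operations, all of arity at most $r$ (nullary operations are allowed), and $\alpha$ is a congruence of $\mathbf A$. A \emph{polynomial operation} is obtained from a term by substituting elements of $A$ for some of the variables. Let $T=T(\mathbf A)$ be the finite monoid of unary polynomial operations, with composition written as a product, and let $\mathrm{Pol}_2$ be the set of binary polynomial operations.

Two operations $u,v\in T$ are \emph{twins}, written $u\sim v$, if there are a term $s$ and tuples $\mathbf c\mathrel{\alpha}\mathbf c'$ with $u(x)=s(\mathbf c,x)$ and $v(x)=s(\mathbf c',x)$. Thus $v$ arises from $u$ by moving the constants inside their $\alpha$-classes; this is what one switch of a cube can do to a unary polynomial. The relation $\sim$ is reflexive and symmetric; we never use transitivity. It is compatible with composition: if also $u'=s'(\mathbf d,\cdot)$ and $v'=s'(\mathbf d',\cdot)$ with $\mathbf d\mathrel\alpha\mathbf d'$, then $uu'=s(\mathbf c,s'(\mathbf d,\cdot))\sim s(\mathbf c',s'(\mathbf d',\cdot))=vv'$. Also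 $u\sim v$ implies $u(x)\mathrel{\alpha}v(x)$ for all $x$.

An idempotent $E\in T$ is the identity map on its image $E(A)$, and an element of $ETE$ maps $E(A)$ into itself and is determined by its restriction to $E(A)$. Put
\[
G_E=\{b\in ETE: b\sim E\}.
\]
This set contains $E$ and is closed under composition, since $b\sim E$ and $b'\sim E$ give $bb'\sim EE=E$. It records what the switches can do to the identity map of $E(A)$. An element $b\in ETE$ is a unit of the monoid $ETE$ if and only if it permutes $E(A)$: if it does, some power $b^N$ is the identity on $E(A)$, and $b^N=b^NE=E$. Consider the following conditions.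
\begin{enumerate}
\item[(C1)] For every idempotent $E\in T$, every $b\in G_E$ is a unit of $ETE$.
\end{enumerate}
Under (C1) each $G_E$ is a finite group with identity $E$, acting faithfully on $E(A)$; we put $g^0=E$ for $g\in G_E$. The next two conditions presuppose (C1).
\begin{enumerate}
\item[(C2)] Every group $G_E$ is nilpotent.
\item[(C3)] Let $q$ be a prime, $E,E_0\in T$ idempotents, $g\in G_E$ of $q$-power order, $t\in\mathrm{Pol}_2$ and $s\in T$, and suppose that $E_0t(E_0x,Es(E_0x))=E_0x$ for all $x$. Then $f_1(x)=E_0t(E_0x,g\,s(E_0x))$ has $q$-power order in $G_{E_0}$.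
\end{enumerate}
In (C3), $f_1$ does lie in $G_{E_0}$, because $g\sim E$ implies $f_1\sim E_0$. The condition says that different primes do not interact: inserting a $q$-element into a polynomial that describes the identity of $G_{E_0}$ can only produce a $q$-element.

\begin{theorem}\label{thm:main}
Let $\mathbf A$ be a finite algebra in a finite language and $\alpha$ a congruence of $\mathbf A$. Then $\alpha$ is supernilpotent if and only if \textup{(C1)}, \textup{(C2)} and \textup{(C3)} hold.
\end{theorem}

\begin{corollary}\label{cor:algorithm}
There is an algorithm, running in time $2^{\mathrm{poly}(L)}$ where $L$ is the input length, which, given $(\mathbf A,\alpha)$, decides whether $\alpha$ is supernilpotent.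
\end{corollary}

Section~\ref{sec:cubes} rewrites the commutator condition in terms of a family $F$ of functions on cubes, and Section~\ref{sec:necessity} shows that a violation of (C1), (C2) or (C3) produces members of $F$ that single out a vertex. For the converse we need a property of $F$ that excludes this and survives an induction over quotients of $\mathbf A$. This property, tameness, is introduced in Section~\ref{sec:degree}, where the sufficiency argument is also carried out by hand for $\mathbb Z_4$. Sections~\ref{sec:twin} and~\ref{sec:products} deal with quotients and with long products in $T$, and Section~\ref{sec:sufficiency} proves that (C1)--(C3) imply tameness. Section~\ref{sec:consequences} contains the algorithm and further consequences.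

\section{Functions on cubes}\label{sec:cubes}

\subsection*{Standard facts}

\emph{Algebras.} Congruences are preserved by polynomial operations. Conversely, an equivalence relation preserved by all $\tau\in T$ is a congruence, as one sees by changing the arguments of a basic operation one at a time. Consequently $(x,y)$ lies in the congruence generated by a pair $(a,b)$ if and only if there is a \emph{chain} $x=z_0,\dots,z_l=y$ with $\{z_{i-1},z_i\}=\{\tau_i(a),\tau_i(b)\}$ for some $\tau_i\in T$: the pairs joined by chains form an equivalence relation preserved by $T$.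

\emph{Semigroups.} In a finite semigroup $S$ there is an integer $\omega\ge2$ such that $w^\omega$ is idempotent for all $w\in S$; we fix such an $\omega$ for each monoid considered, and the same $\omega$ works in quotients. A finite semigroup has a least ideal, because the product of all ideals lies in their intersection.

\emph{Groups.} A group is nilpotent if and only if for some $k$ all left-normed commutators $[g_1,\dots,g_k]$ are trivial. For a finite group $G$ and a prime $p$, the \emph{$p$-part} of $g\in G$ is $\pi_p(g)=g^\epsilon$, where $\epsilon\ge1$ is congruent to $1$ modulo the largest power of $p$ dividing $|G|$ and to $0$ modulo the complementary factor. A finite nilpotent group is the direct product of its Sylow subgroups, and then $\pi_p$ is the projection onto the Sylow $p$-subgroup, a homomorphism. A nontrivial finite $p$-group has a central subgroup of order $p$ and a homomorphism onto $(\mathbb F_p,+)$.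

\emph{Folkman's theorem} (finite unions theorem, see \cite{GRS}). For all $c,m$ there is $n$ such that for every $c$-coloring of the nonempty subsets of $\{1,\dots,n\}$ there are disjoint nonempty $I_1,\dots,I_m\subseteq\{1,\dots,n\}$ all of whose nonempty unions have the same color. If $n$ has this property, so has every larger number.

\subsection*{The family $F$}

For $k\ge1$ let $\mathcal P(k)$ be the power set of $[k]=\{1,\dots,k\}$, the vertex set of the $k$-cube, and let $X_j(U)=1$ if $j\in U$ and $X_j(U)=0$ otherwise. A function $z\colon\mathcal P(k)\to A$ is \emph{elementary in coordinate $j$} if there is $(a,b)\in\alpha$ with $z(U)=a$ for $j\notin U$ and $z(U)=b$ for $j\in U$; constants are elementary. Let $F_k=F_k(\mathbf A,\alpha)$ be the subalgebra of $\mathbf A^{\mathcal P(k)}$ generated by the elementary functions, and let $F(\mathbf A,\alpha)=\bigcup_kF_k$. So $F_k$ consists of the functions $U\mapsto t(z_1(U),\dots,z_l(U))$ with $t$ a term and $z_i$ elementary. If $I_1,\dots,I_m,J\subseteq[k]$ are disjoint and the $I_j$ are nonempty, then the function $W\mapsto f(J\cup\bigcup_{j\in W}I_j)$ on $\mathcal P(m)$ is a \emph{minor}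 of $f\colon\mathcal P(k)\to Y$: some switches are tied together, and the others are frozen.

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(i)] All values of a function $f\in F_k$ are $\alpha$-related.
\item[(ii)] $F_k$ is closed under polynomial operations of $\mathbf A$, applied pointwise.
\item[(iii)] If $f\in F_k$, then $U\mapsto f([k]\setminus U)$ and all minors of $f$ lie in $F(\mathbf A,\alpha)$.
\item[(iv)] If $u\sim v$, $j\in[k]$ and $f\in F_k$, then the function with value $u(f(U))$ for $j\notin U$ and $v(f(U))$ for $j\in U$ lies in $F_k$.
\end{enumerate}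
\end{lemma}

\begin{proof}
Part (i) holds for elementary functions and is preserved by operations, and (ii) holds because $F_k$ contains the constants. The maps in (iii) commute with pointwise operations and send elementary functions to elementary functions: a function elementary in coordinate $i$ becomes elementary in coordinate $j$ if $i\in I_j$ and constant otherwise, and complementation exchanges $a$ and $b$. For (iv), write $u=s(\mathbf c,\cdot)$, $v=s(\mathbf c',\cdot)$; the function is $s(z_1,z_2,\dots,f)$ with $z_i$ elementary in coordinate $j$ with values $c_i$ and $c_i'$.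
\end{proof}

For $n\ge2$ call a function $f$ on $\mathcal P(n)$ \emph{failing} if $f(U)=f(U\cup\{n\})$ for all $\emptyset\ne U\subseteq[n-1]$, but $f(\emptyset)\ne f(\{n\})$.

\begin{lemma}\label{lem:failing}
Let $n\ge2$. Then $[\alpha,\dots,\alpha]=0_{\mathbf A}$ with $n$ copies of $\alpha$ if and only if $F_n$ contains no failing function. If $F_{n+1}$ contains a failing function, so does $F_n$.
\end{lemma}

\begin{proof}
The commutator is $0_{\mathbf A}$ if and only if the centralizing condition holds modulo $0_{\mathbf A}$. Read $i\in U$ as the letter $\mathbf a_i$ and $i\notin U$ as the letter $\mathbf b_i$. Then the labelings of the $n$-cube in the definition of centralizing are exactly the members of $F_n$ (group the elementary functions by their coordinate), the exceptional edge joins $\emptyset$ and $\{n\}$, and a violation of the condition is a failing function. For the second claim, the minor with $I_1=\{1,2\}$, $I_j=\{j+1\}$ for $2\le j\le n$ and $J=\emptyset$ of a failing function is failing.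
\end{proof}

So $\alpha$ is not supernilpotent if and only if every $F_n$, $n\ge2$, contains a failing function. The simplest failing functions single out one vertex: let $\delta_k^{x,y}\colon\mathcal P(k)\to A$ have value $x$ at $\emptyset$ and $y$ elsewhere.

\begin{lemma}\label{lem:delta}
If for infinitely many $k$ there are $x_k\ne y_k$ with $\delta_k^{x_k,y_k}\in F_k$, then there is a fixed pair $x\ne y$ with $\delta_k^{x,y}\in F_k$ for all $k$, and $\alpha$ is not supernilpotent.
\end{lemma}

\begin{proof}
As $A$ is finite, one pair $x\ne y$ works for infinitely many $k$, and $\delta_{m}^{x,y}$ is a minor of $\delta_k^{x,y}$ for $m\le k$. For $n\ge2$ the function $\delta_n^{x,y}$ is failing.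
\end{proof}

\section{Three obstructions}\label{sec:necessity}

Each condition can be violated in a small algebra. In the semilattice $(\{0,1\},\wedge)$ with $\alpha=1_{\mathbf A}$, the polynomials $x\wedge1$ and $x\wedge0$ are twins, so the constant $0$ lies in $G_{\mathrm{id}}$ and (C1) fails. In a group with $\alpha$ given by a normal subgroup $N$, the translations $x\mapsto gx$ with $g\in N$ are twins of $x\mapsto1x$, so they form a copy of $N$ in $G_{\mathrm{id}}$, which cannot be a nilpotent group unless $N$ is. The third obstruction is less familiar, and we work it out by hand.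

\begin{example}\label{ex:twoprimes}
Let $A$ be the disjoint union of $\mathbb Z_3$ and $\mathbb Z_2$, with elements marked $0_3,1_3,0_2,1_2$ where needed. Let $x*y=x+y$ if $x,y$ lie in the same group and $x*y=x$ otherwise. Let $\psi\colon A\to\mathbb Z_2$ send the nonzero elements of $\mathbb Z_3$ to $1_2$ and everything else to $0_2$. Let $\mathbf A=(A,*,\psi)$ and let $\alpha$ have the classes $\mathbb Z_3$ and $\mathbb Z_2$.

\emph{Conditions \textup{(C1)} and \textup{(C2)} hold.} Let $s$ be a term and fix the classes of the entries of $\mathbf c$. Induction on $s$ shows: for $x$ ranging over $\mathbb Z_3$, either $s(\mathbf c,x)\in\mathbb Z_2$ or $s(\mathbf c,x)=ax+d$ in $\mathbb Z_3$; for $x$ ranging over $\mathbb Z_2$, either $s(\mathbf c,x)$ is a constant in $\mathbb Z_3$ or $s(\mathbf c,x)=ax+d$ in $\mathbb Z_2$; and $a$ depends only on $s$ and the classes. Let $b\in G_E$ and $p\in\{2,3\}$. If $E(A)\cap\mathbb Z_p$ has two points, then $E$ is an affine map of $\mathbb Z_p$ with two fixed points, hence the identity on $\mathbb Z_p$, and its twin $b$ is a translation of $\mathbb Z_p$. If $E(A)\cap\mathbb Z_p=\{z\}$, then $b(z)\in E(A)$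 and $b(z)\mathrel\alpha z$ give $b(z)=z$. So $G_E$ embeds in $\mathbb Z_3\times\mathbb Z_2$.

\emph{Condition \textup{(C3)} fails.} Take $E=E_0=\mathrm{id}$, $q=3$, $g(x)=x*1_3$, $s=0_3$ and $t(x,y)=x*\psi(y)$. Then $t(x,0_3)=x$, while $f_1(x)=x*\psi(1_3)=x*1_2$ has order $2$.

\emph{A vertex can be singled out.} For $c\ge0$ and $I\subseteq[k]$ the function $U\mapsto c+|U\cap I|\in\mathbb Z_3$ is a sum of elementary functions, so $U\mapsto\psi(c+|U\cap I|)$ and all sums of such functions in $\mathbb Z_2$ lie in $F_k$. Let $\zeta\in\mathbb F_4$ be a primitive cube root of unity. Then $\psi(j)=\zeta^j+\zeta^{2j}$ for $j\in\mathbb Z_3$, and $1+\zeta^i=\zeta^{2i}$ for $i=1,2$. Hence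
\begin{equation}\label{eq:F4}
\sum_{I\subseteq[k]}\psi(c+|U\cap I|)=\sum_{i=1,2}\zeta^{ic}\prod_{j=1}^k\bigl(1+\zeta^{iX_j(U)}\bigr)=\begin{cases}\psi(c+2k)&\text{if }U=[k],\\0&\text{otherwise.}\end{cases}
\end{equation}
For $c=k+1$ this is the indicator of $U=[k]$, and complementation gives $\delta_k^{1_2,0_2}\in F_k$. Counting modulo $3$ and then adding modulo $2$ computes a conjunction.
\end{example}

\begin{proposition}\label{prop:necessity}
Suppose that \textup{(C1)} fails, or that \textup{(C1)} holds and \textup{(C2)} or \textup{(C3)} fails. Then for every $k\ge2$ there are $x_k\ne y_k$ with $\delta_k^{x_k,y_k}\in F_k$. In particular $\alpha$ is not supernilpotent.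
\end{proposition}

\begin{proof}
The last claim follows from Lemma~\ref{lem:delta}.

\emph{\textup{(C1)} fails.} Let $b\in G_E$ not permute $E(A)$, and let $h=b^\omega$. Then $h\in G_E$ is idempotent and not injective on $E(A)$, so $h(x)\ne x$ for some $x\in E(A)$. Starting from the constant $x$, apply Lemma~\ref{lem:closure}(iv) once for each $j\in[k]$, with $u=E$ and $v=h$. Since $hE=Eh=hh=h$, the resulting function is $\delta_k^{x,h(x)}$.

\emph{\textup{(C1)} holds and \textup{(C2)} fails.} Let $G=G_E$ be not nilpotent, and take $g_1,\dots,g_k\in G$ with $[g_1,\dots,g_k]\ne E$. Write the commutator as a word in the letters $g_j$, with $g_j^{|G|-1}$ for $g_j^{-1}$, and let $x\in E(A)$ be moved by it, say to $y$. Starting from the constant $x$, apply Lemma~\ref{lem:closure}(iv) once for each letter $g_j$ of the word, from right to left, in coordinate $j$ with $u=E$ and $v=g_j$. The value of the resulting function at $U$ is obtained by applying to $x$ the commutator in which $g_j$ is replaced by $E$ for $j\notin U$. A commutator with a trivial entry is trivial, so the value is $x$ for $U\ne[k]$ and $y$ for $U=[k]$. Complementation gives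 $\delta_k^{y,x}\in F_k$.

\emph{\textup{(C1)}, \textup{(C2)} hold and \textup{(C3)} fails.} We follow Example~\ref{ex:twoprimes}; the powers of $g$ replace $\mathbb Z_3$, and a quotient of order $p$ of a subgroup of $G_{E_0}$ replaces $\mathbb Z_2$. Let $q,E,E_0,g,t,s$ violate (C3), let $q^a$ be the order of $g$, and put
\[
f_j(x)=E_0t(E_0x,g^js(E_0x)),\qquad j\in\mathbb Z/q^a.
\]
Then $f_j\sim f_0=E_0$, so $f_j\in G:=G_{E_0}$. Let $p\ne q$ be a prime dividing the order of $f_1$; thus $\pi_p(f_0)=E_0\ne\pi_p(f_1)$.

Fix $n\ge1$. For $I\subseteq[n]$ and $c\ge0$ let $\Gamma_{I,c}(U)=f_{c+|U\cap I|}$, and let $\mathcal G\le G^{\mathcal P(n)}$ be the group generated by all $\Gamma_{I,c}$. We claim that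
\begin{equation}\label{eq:action}
U\mapsto\Gamma(U)\bigl(h(U)\bigr)\ \text{ lies in }F_n\text{ for all }\Gamma\in\mathcal G,\ h\in F_n.
\end{equation}
As $\mathcal G$ is finite, each $\Gamma$ is a product of generators, so it suffices to treat $\Gamma_{I,c}$. Here $\Gamma_{I,c}(U)(h(U))=E_0t\bigl(E_0h(U),g^{c}g^{|U\cap I|}s(E_0h(U))\bigr)$, and the second argument of $t$ arises from $sE_0h\in F_n$ by Lemma~\ref{lem:closure}(iv) with $u=E$, $v=g$ for each $j\in I$, followed by the polynomial $g^c$. This proves \eqref{eq:action}. Since $\pi_p$ is a power map, $\pi_p\circ\Gamma\in\mathcal G$ for $\Gamma\in\mathcal G$.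

Let $P_1\neq1$ be the $p$-group generated by all $\pi_p(f_j)$, let $\Lambda\colon P_1\to\mathbb F_p$ be a nonzero homomorphism, and put $\psi(j)=\Lambda(\pi_p(f_j))$. Then $\psi(0)=0$ and $\psi\ne0$, as the $\pi_p(f_j)$ generate $P_1$; so $\psi$ is not constant. The $P_1$-valued members of $\mathcal G$ form a subgroup, and its image $V$ under $\Gamma\mapsto\Lambda\circ\Gamma$ is an $\mathbb F_p$-space of functions $\mathcal P(n)\to\mathbb F_p$ that contains all functions $U\mapsto\psi(c+|U\cap I|)$.

On the space of functions $\mathbb Z/q^a\to\overline{\mathbb F}_p$ the shift by $1$ is annihilated by the polynomial $X^{q^a}-1$, which has distinct roots because $q\ne p$. So every shift-invariant subspace is spanned by eigenvectors, and these are the multiples of the characters $j\mapsto\zeta^j$ with $\zeta^{q^a}=1$. As $\psi$ is not constant, the span of its translates contains such a character with $\zeta\ne1$. Hence each function $U\mapsto\zeta^{|U\cap I|}$ is an $\overline{\mathbb F}_p$-combination of elements of $V$, and so is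
\[
\sum_{I\subseteq[n]}(-1)^{n-|I|}\zeta^{|U\cap I|}=\prod_{j=1}^n\bigl(\zeta^{X_j(U)}-1\bigr)=(\zeta-1)^nX_1(U)\cdots X_n(U).
\]
A linear system over $\mathbb F_p$ that is solvable over an extension field is solvable over $\mathbb F_p$, so the indicator $X_1\cdots X_n$ of $U=[n]$ lies in $V$. Thus some $\Gamma\in\mathcal G$ satisfies $\Gamma([n])\ne\Gamma(U)$ for all $U\ne[n]$.

The values $\Gamma(U)$, $U\neq[n]$, agree only modulo the kernel of $\Lambda$, and Folkman's theorem makes them equal. Given $k$, choose $n$ for $|G|$ colors and $k$ blocks, put $\Gamma'(W)=\Gamma([n]\setminus W)$, and color $W\ne\emptyset$ by $\Gamma'(W)$. There are blocks $I_1,\dots,I_k$ on whose nonempty unions $\Gamma'$ has a constant value $h\ne h_0:=\Gamma'(\emptyset)$. Choose $x\in E_0(A)$ with $h_0(x)\ne h(x)$. By \eqref{eq:action} and complementation, $W\mapsto\Gamma'(W)(x)$ lies in $F_n$, and its minor for these blocks is $\delta_k^{h_0(x),h(x)}$.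
\end{proof}

\section{Degree and tameness}\label{sec:degree}

We now look for a property of $F$ that rules out failing functions. Let $p$ be a prime. Every function $\mathcal P(k)\to\mathbb F_p$ is uniquely a multilinear polynomial in $X_1,\dots,X_k$; its \emph{degree} is the degree of this polynomial. The function with value $b'$ at $\emptyset$ and $b$ elsewhere is $b+(b'-b)\prod_{j=1}^k(1-X_j)$, of full degree $k$ unless $b=b'$. So a bound on degrees prevents a vertex from being singled out. To speak of degree for functions with arbitrary values, let $Y$ be a finite set and say that $h\colon\mathcal P(k)\to Y$ has \emph{$p$-degree at most $D$} if $\xi\circ h$ has degree at most $D$ for every $\xi\colon Y\to\mathbb F_p$.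

\begin{lemma}\label{lem:degree}
\begin{enumerate}
\item[(i)] Passing from $h$ to a minor or to $\Phi\circ h$ does not increase the $p$-degree.
\item[(ii)] If $h,h'$ have $p$-degree at most $D,D'$, then $(h,h')$ has $p$-degree at most $D+D'$.
\item[(iii)] A function depending on at most one coordinate has $p$-degree at most $1$.
\item[(iv)] If $z\colon\mathcal P(k)\to\mathbb F_p$ has degree at most $d$, its $p$-degree is at most $(p-1)d$.
\end{enumerate}
\end{lemma}

\begin{proof}
A minor substitutes a variable, $0$ or $1$ for each variable, which gives (i); reduction by $X_j^2=X_j$ does not raise degrees. For (ii), every $\xi\colon Y\times Y'\to\mathbb F_p$ is a linear combination of products of indicators of points. Part (iii) is immediate, and (iv) holds because every $\xi\colon\mathbb F_p\to\mathbb F_p$ is a polynomial of degree at most $p-1$.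
\end{proof}

One prime is not enough. The function $U\mapsto|U|\bmod3$ has $3$-degree at most $2$, but its $2$-degree on $\mathcal P(k)$ is $k$: the coefficient of $X_1\cdots X_k$ in a function to $\mathbb F_2$ is the sum of its values, and for $U\mapsto\psi(k+1+|U|)$ this sum is $1$ by \eqref{eq:F4}. Since algebras such as $\mathbb Z_6$ count modulo two primes, we allow one component for each prime.

\begin{definition}
Let $\Pi$ be a finite nonempty set of primes and $D\ge1$. A function $h$ on $\mathcal P(k)$ is \emph{$(\Pi,D)$-tame} if $h=\Phi\bigl((h_p)_{p\in\Pi}\bigr)$ for some map $\Phi$ and some $h_p\colon\mathcal P(k)\to Y_p$ with $|Y_p|\le D$ and $h_p$ of $p$-degree at most $D$. A family of functions, on cubes of arbitrary dimensions, is \emph{$\Pi$-tame} if one $D$ works for all its members.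
\end{definition}

We use the following facts freely. Any function of $m$ functions that are $(\Pi,D)$-tame is $(\Pi,\max(D^m,mD))$-tame: collect the $p$-components into a tuple. The bound depends on $m$ and $D$ only, and not on the function applied. A function depending on at most one coordinate $j$ is a function of $X_j$, so is $(\Pi,2)$-tame. A $(\{p\},D)$-tame function has $p$-degree at most $D$; conversely, functions of bounded $p$-degree with values in sets of bounded size form a $\{p\}$-tame family. If $\Pi'\subseteq\Pi$, then $\Pi'$-tame implies $\Pi$-tame, with constant components for the additional primes.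

\begin{lemma}\label{lem:tame-super}
For all $\Pi$ and $D$ there is $n_0$ such that for $n\ge n_0$ no failing function on $\mathcal P(n+1)$ is $(\Pi,D)$-tame. In particular, if $F(\mathbf A,\alpha)$ is $\Pi$-tame for some finite nonempty $\Pi$, then $\alpha$ is supernilpotent.
\end{lemma}

\begin{proof}
Let $m=D+1$, let $n_0$ be given by Folkman's theorem for $D^{2|\Pi|}$ colors and $m$ blocks, and let $n\ge n_0$. Suppose that $f=\Phi((f_p)_p)$ on $\mathcal P(n+1)$ is $(\Pi,D)$-tame and failing. For $U\subseteq[n]$ put $\chi(U)=\bigl(f_p(U),f_p(U\cup\{n+1\})\bigr)_{p\in\Pi}$. There are disjoint nonempty blocks $I_1,\dots,I_m\subseteq[n]$ such that $\chi$ is constant on their nonempty unions. For each $p$, the minors $W\mapsto f_p(\bigcup_{j\in W}I_j)$ and $W\mapsto f_p(\{n+1\}\cup\bigcup_{j\in W}I_j)$ have $p$-degree at most $D<m$ and are constant on $W\ne\emptyset$. Composed with any $\xi$ they have the form $b+(b'-b)\prod_{j=1}^m(1-X_j)$, so $b=b'$; hence they are constant. Thus $\chi(\emptyset)=\chi(I_1)$, and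
\[
f(\emptyset)=f(I_1)=f(I_1\cup\{n+1\})=f(\{n+1\}),
\]
where the middle equality is the hypothesis in the definition of failing. This is a contradiction. The last claim follows from Lemma~\ref{lem:failing}.
\end{proof}

It remains to prove that (C1)--(C3) make $F$ tame. Terms are arbitrarily long, while tameness is only preserved under combining boundedly many functions. The one source of bounds that are independent of length is that a sum of arbitrarily many polynomials of degree at most $d$ has degree at most $d$. The next example shows the whole mechanism.

\begin{example}\label{ex:Z4}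
Let $\mathbf A=(\mathbb Z_4,+)$ and $\alpha=1_{\mathbf A}$. Let $\theta$ be congruence modulo $2$ and let $\rho(x)\in\{0,1\}$ be the representative of the $\theta$-class of $x$. A function $f\in F_k$ is computed by a binary tree whose leaves carry elementary functions; let $t_v$ be the function computed at the node $v$. The quotient $\mathbf A/\theta=\mathbb Z_2$ is understood: each $\rho t_v$ is a polynomial of degree at most $1$ over $\mathbb F_2$. Put $n_v=t_v-\rho t_v\in N:=\{0,2\}$. If $v$ has children $v_1,v_2$, then
\[
n_v=n_{v_1}+n_{v_2}+c_v,\qquad c_v=\rho t_{v_1}+\rho t_{v_2}-\rho t_v=2\,\rho t_{v_1}\,\rho t_{v_2},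
\]
so $c_v$ is the carry of binary addition. Therefore $n_{\mathrm{root}}$ is the sum of all carries and of the functions $n_v$ at the leaves. Identify $N$ with $\mathbb F_2$. Each carry has degree at most $2$ and each leaf term has degree at most $1$, so $n_{\mathrm{root}}$ has degree at most $2$, however large the tree. As $f$ is a function of $\rho f$ and $n_{\mathrm{root}}$, its $2$-degree is at most $3$.
\end{example}

In general we must pass to quotients, find a substitute for $N$ and for subtraction, handle the terms for which no such substitute exists, and keep different primes apart. The basic bound extends from $\mathbb F_p$ to $p$-groups by the same carry argument.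

\begin{lemma}\label{lem:pgroup}
Let $P$ be a finite $p$-group and $D\ge0$. There is $D'$, depending only on $|P|$ and $D$, such that all products $h_1\cdots h_l$, with $l$ arbitrary, of functions $h_i\colon\mathcal P(k)\to P$ of $p$-degree at most $D$ have $p$-degree at most $D'$.
\end{lemma}

\begin{proof}
Induct on $|P|$; for $|P|=1$ take $D'=0$. Let $Z\le P$ be central of order $p$, identified with $(\mathbb F_p,+)$, and let $\tau\colon P/Z\to P$ be a transversal with $\tau(1)=1$. Define $\kappa\colon(P/Z)^2\to Z$ by $\tau(\bar g)\tau(\bar h)=\tau(\bar g\bar h)\kappa(\bar g,\bar h)$. Write $h_i=\tau(\bar h_i)z_i$ with $z_i\in Z$, and put $\bar g_i=\bar h_1\cdots\bar h_i$, $\bar g_0=1$. Collecting central factors gives $h_1\cdots h_l=\tau(\bar g_l)\,z$ with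
\[
z=\sum_{i=1}^l\kappa(\bar g_{i-1},\bar h_i)+\sum_{i=1}^lz_i .
\]
By induction each $\bar g_i$ has $p$-degree at most $D_1$, where $D_1$ depends only on $|P|/p$ and $D$. So every summand, and hence $z$, has degree at most $D_1+D$. By Lemma~\ref{lem:degree} the product has $p$-degree at most $D_1+(p-1)(D_1+D)$.
\end{proof}

\section{Twin monoids and quotients}\label{sec:twin}

The induction needs (C1)--(C3) for quotient algebras, and later (C1) for certain quotients of the monoid $T$ that do not come from quotient algebras. We therefore isolate the structure involved. A \emph{twin monoid} $(S,\sim)$ is a finite monoid with a reflexive symmetric relation $\sim$ compatible with multiplication. For an idempotent $E\in S$ put $G_E=\{b\in ESE:b\sim E\}$, and consider the property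
\begin{enumerate}
\item[(G)] for all idempotents $E$, every $b\in G_E$ is a unit of $ESE$.
\end{enumerate}
For $S=T$ this is (C1). Under (G) each $G_E$ is a group, and $b^\omega=E$ for $b\in G_E$. If $\eta\colon S\to\bar S$ is a surjective monoid homomorphism, the image of $\sim$ under $\eta$ makes $\bar S$ a twin monoid.

To show that $G_{\bar E}$ is an image of some $G_E$, take $\bar b\sim\bar E$. This provides twins $u\sim v$ over $\bar E$ and $\bar b$, but $u$ need not be the chosen idempotent $E$ over $\bar E$. Choosing $E$ minimal makes $EuE$ invertible, and we can divide by it.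

\begin{lemma}\label{lem:lifting}
Let $(S,\sim)$ satisfy \textup{(G)} and let $\eta\colon S\to\bar S$ be a surjective monoid homomorphism. For each idempotent $\bar E\in\bar S$ there is an idempotent $E\in S$ with $\eta(E)=\bar E$ such that
\begin{enumerate}
\item[(i)] $w^\omega=E$ for every $w\in ESE$ with $\eta(w)=\bar E$;
\item[(ii)] $\eta(G_E)=G_{\bar E}$.
\end{enumerate}
In particular $\bar S$ satisfies \textup{(G)}.
\end{lemma}

\begin{proof}
If $w$ is any preimage of $\bar E$, then $w^\omega$ is an idempotent preimage. Among these choose $E$ minimal in the order in which $E'\le E$ means $E'=EE'=E'E$. If $w\in ESE$ and $\eta(w)=\bar E$, then $w^\omega\le E$ is an idempotent preimage of $\bar E$, so $w^\omega=E$. The inclusion $\eta(G_E)\subseteq G_{\bar E}$ is immediate. Let $\bar b\in G_{\bar E}$ and take $u\sim v$ with $\eta(u)=\bar E$, $\eta(v)=\bar b$. Then $b=(EuE)^{\omega-1}(EvE)\sim(EuE)^\omega=E$ by (i), so $b\in G_E$, and $\eta(b)=\bar E\bar b\bar E=\bar b$. The image of the inverse of $b$ in $ESE$ is an inverse of $\bar b$ in $\bar E\bar S\bar E$.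
\end{proof}

Let $\beta\le\alpha$ be a congruence. The natural map $T(\mathbf A)\to T(\mathbf A/\beta)$ is a surjective monoid homomorphism. Since $\beta\le\alpha$, all lifts of an $\alpha/\beta$-related pair are $\alpha$-related. Hence the image of $\sim$ is the twin relation of $(\mathbf A/\beta,\alpha/\beta)$, and $F_k(\mathbf A/\beta,\alpha/\beta)$ consists of the functions $f/\beta\colon U\mapsto f(U)/\beta$ with $f\in F_k(\mathbf A,\alpha)$. Under (C1), let $\Pi(\mathbf A)$ be the set of primes dividing some $|G_E|$.

\begin{lemma}\label{lem:quotient}
If \textup{(C1)--(C3)} hold for $(\mathbf A,\alpha)$ and $\beta\le\alpha$, then they hold for $(\mathbf A/\beta,\alpha/\beta)$, and $\Pi(\mathbf A/\beta)\subseteq\Pi(\mathbf A)$.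
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lifting} every $G_{\bar E}$ is a group and a homomorphic image of some $G_E$, which gives (C1), (C2) and the inclusion. Let $q,\bar E,\bar E_0,\bar g,\bar t,\bar s$ satisfy the hypothesis of (C3) in $\mathbf A/\beta$, and let $\bar f_1$ be the resulting operation. Choose $E$ over $\bar E$ and $E_0$ over $\bar E_0$ as in Lemma~\ref{lem:lifting}, and $g'\in G_E$ over $\bar g$. Then $g=\pi_q(g')$ has $q$-power order and still lies over $\bar g$: it is a power $g'^{\,\epsilon}$ with $\epsilon\equiv1$ modulo the $q$-part of $|G_E|$, which is a multiple of the order of $\bar g$. Lift $\bar t,\bar s$ arbitrarily to $t,s$, and put $f_i(x)=E_0t(E_0x,g^is(E_0x))$ for $i=0,1$. The hypothesis of (C3) may fail for these lifts, but $f_0\in E_0TE_0$ lies over $\bar E_0$, so $f_0^\omega=E_0$. Let $t'(x,y)=f_0^{\omega-1}\bigl(E_0t(E_0x,y)\bigr)$. Then $E_0t'(E_0x,Es(E_0x))=f_0^\omega(x)=E_0x$, so by (C3) for $\mathbf A$ the operation $E_0t'(E_0x,gs(E_0x))=f_0^{\omega-1}f_1(x)$ has $q$-power order in $G_{E_0}$. Its image in $G_{\bar E_0}$ is $\bar E_0\bar f_1=\bar f_1$.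
\end{proof}

\section{Long products in twin monoids}\label{sec:products}

Some terms behave like a long composition $h_1(U)\cdots h_l(U)$ of unary polynomials, where each letter $h_j$ is tame and all values of a letter are twins. If all values lay in one $p$-group $G_E$, Lemma~\ref{lem:pgroup} would bound the degree of the product. In general the letters wander through the monoid, and we use a factorization theorem to reduce to products all of whose factors are twins of one idempotent.

\emph{Simon's factorization forest theorem} \cite{Simon}. Let $S$ be a finite semigroup. Every nonempty word over $S$ has a factorization tree of height at most $9|S|$: the root is the whole word, the leaves are the single letters, each internal node is the concatenation of its children in order, and every internal node either has two children or has children whose values (products in $S$) all equal one idempotent.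

\begin{lemma}\label{lem:product}
Let $(S,\sim)$ be a twin monoid with \textup{(G)} and all $G_E$ nilpotent, and let $\Pi$ be a finite nonempty set of primes containing all primes that divide some $|G_E|$. Let $\mathcal W$ be a class of nonempty words $(h_1,\dots,h_l)$ of functions $h_j\colon\mathcal P(k)\to S$, with the same $k$ within a word and $k$ arbitrary, such that $\mathcal W$ is closed under nonempty contiguous factors, $h_j(U)\sim h_j(V)$ for all $j,U,V$, and the letters form a $\Pi$-tame family. Suppose that
\begin{enumerate}
\item[(A)] $\Pi=\{p\}$; or
\item[(B)] for each $p\in\Pi$ there is a monoid congruence $\approx_p$ on $S$ such that $g\approx_ph$ with $g,h\in G_E$ implies $\pi_p(g)=\pi_p(h)$, and such that the products $h_1\cdots h_l$ modulo $\approx_p$, over all words in $\mathcal W$, have bounded $p$-degree.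
\end{enumerate}
Then the products $h_1\cdots h_l$ of the words in $\mathcal W$ form a $\Pi$-tame family.
\end{lemma}

Hypothesis (B) is needed because a $\Pi$-tame function with values in a $p$-group need not have small $p$-degree when $|\Pi|\ge2$, as $U\mapsto\psi(k+1+|U|)$ shows. Without (G) the lemma fails: in $S=(\{0,1\},\cdot)$ with $0\sim1$, the letters $1-X_j$ have products $\delta_k^{1,0}$, which are not tame by Lemma~\ref{lem:tame-super}.

\begin{proof}
Take a factorization tree of height at most $9|S|$ for the word $h_1(\emptyset)\cdots h_l(\emptyset)$. Each node corresponds to a contiguous factor of $(h_1,\dots,h_l)$. We show by induction on $i$ that the product of this factor is $(\Pi,D_i)$-tame for nodes of height at most $i$, with $D_i$ independent of the word. Leaves are letters, and at a binary node we have a function of two $(\Pi,D_{i-1})$-tame functions. So consider a node whose children have products $y_1,\dots,y_m\colon\mathcal P(k)\to S$ with $y_j(\emptyset)=E$ idempotent. By compatibility $y_j(U)\sim y_j(\emptyset)$, so all values lie in the subsemigroup $S_E=\{b\in S:b\sim E\}$. Let $K$ be the least ideal of $S_E$.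 The elements of $S_E$ need not lie in $ESE$, and inserting $E$ between factors may change a product. The next three steps show that for factors in $K$ this can be repaired.

\emph{Step 1: all idempotents $E'$ of $S_E$ lie in $K$.} We have $E'EE'\sim E'E'E'=E'$, so $E'EE'\in G_{E'}$ and $E'=(E'EE')^\omega\in S_EES_E$ by (G). Likewise $EE'E\in G_E$ gives $E=(EE'E)^\omega\in S_EE'S_E$. Taking for $E'$ an idempotent of $K$ gives $E\in K$, and then every $E'$ lies in $S_EES_E\subseteq K$.

\emph{Step 2: a product of at least $\nu:=|S|+1$ elements $b_1,b_2,\dots$ of $S_E$ lies in $K$.} Two of the first $\nu$ prefixes coincide, say $b_1\cdots b_i=b_1\cdots b_j$ with $i<j$. Then $b_1\cdots b_i=b_1\cdots b_i(b_{i+1}\cdots b_j)^\omega\in K$ by Step~1.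

\emph{Step 3: for $x\in K$ the idempotents $\lambda(x)=(xE)^\omega$ and $\mu(x)=(Ex)^\omega$ satisfy $\lambda(x)x=x=x\mu(x)$.} Write $\lambda(x)=xw$ with $w=E(xE)^{\omega-1}\in S_E$. The set $K\lambda(x)K$ is an ideal of $S_E$ contained in $K$, so it equals $K$, and $x=u\lambda(x)v=u\,x\,(wv)$ with $u,v\in K$. Iterating, $x=u^\omega x(wv)^\omega$, hence $u^\omega x=u^{2\omega}x(wv)^\omega=x$. Therefore $x=x(wv)^\omega=\lambda(x)\,v(wv)^{\omega-1}$, and $\lambda(x)x=x$ as $\lambda(x)$ is idempotent. The mirror-image argument gives $x\mu(x)=x$.

\emph{Step 4: reduction to $G_E$.} If $m<\nu$, the product is a function of fewer than $\nu$ functions that are $(\Pi,D_{i-1})$-tame. Otherwise group the children into consecutive blocks of length between $\nu$ and $2\nu-1$, with products $x_1,\dots,x_a$. These are $K$-valued by Step~2, tame with a bound depending only on $D_{i-1}$ and $|S|$, and are products of words in $\mathcal W$. Since $\lambda(x)=\lambda(x)E$ and $\mu(x)=E\mu(x)$, Step~3 gives $x=\lambda(x)(ExE)\mu(x)$ for $x\in K$, so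
\[
x_1\cdots x_a=\lambda(x_1)\cdot\Bigl[(Ex_1E)\,\bigl(\mu(x_1)\lambda(x_2)\bigr)\,(Ex_2E)\cdots\bigl(\mu(x_{a-1})\lambda(x_a)\bigr)\,(Ex_aE)\Bigr]\cdot\mu(x_a).
\]
Each factor in the bracket takes values in $ESE\cap S_E=G_E$.

Let $p\in\Pi$. We claim that the $p$-parts of these factors have bounded $p$-degree. In case (A) they are functions of one or two of the $\{p\}$-tame functions $x_j$. In case (B), if $x\approx_px'$ and $y\approx_py'$ in $S_E$, then $ExE\approx_pEx'E$ and $(Ex)^\omega(yE)^\omega\approx_p(Ex')^\omega(y'E)^\omega$, all in $G_E$, so the $p$-parts agree. Hence the $p$-parts of the factors are functions of one or two of the $x_j$ modulo $\approx_p$, and these have bounded $p$-degree by (B). As $G_E$ is nilpotent, the $p$-part of the bracket is the product of the $p$-parts of the factors, and it has bounded $p$-degree by Lemma~\ref{lem:pgroup}. The bracket is the product of its $p$-parts, $p\in\Pi$, so it is tame with a bound independent of the word. The whole product is a function of the bracket, $x_1$ and $x_a$.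
\end{proof}

\section{Conditions (C1)--(C3) imply tameness}\label{sec:sufficiency}

\begin{theorem}\label{thm:tame}
If $(\mathbf A,\alpha)$ satisfies \textup{(C1)--(C3)}, then $F(\mathbf A,\alpha)$ is $\Pi$-tame for every finite nonempty set of primes $\Pi\supseteq\Pi(\mathbf A)$.
\end{theorem}

Together with Lemma~\ref{lem:tame-super} and Proposition~\ref{prop:necessity}, this proves Theorem~\ref{thm:main}. The proof occupies this section and is by induction on $|A|$. Let $(\mathbf A,\alpha)$ satisfy (C1)--(C3), let $\Pi\supseteq\Pi(\mathbf A)$, and write $F=F(\mathbf A,\alpha)$. By Lemma~\ref{lem:quotient} and induction, $\{f/\beta:f\in F\}$ is $\Pi$-tame for every congruence $\beta$ with $0_{\mathbf A}\ne\beta\le\alpha$.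

If $\alpha=0_{\mathbf A}$, all $f\in F$ are constant. If there are nonzero congruences $\beta_1,\beta_2\le\alpha$ with $\beta_1\cap\beta_2=0_{\mathbf A}$, then $f$ is a function of $f/\beta_1$ and $f/\beta_2$, and we are done. So we assume that $\alpha\ne0_{\mathbf A}$ and that any two nonzero congruences below $\alpha$ intersect nontrivially. Then there is a least nonzero congruence $\theta\le\alpha$, and $\theta$ is generated by any pair $(x,y)\in\theta$ with $x\ne y$. The words \emph{bounded} and \emph{uniformly} refer to constants that depend only on $(\mathbf A,\alpha)$, on $\Pi$ and on choices made once for $(\mathbf A,\alpha)$.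

\subsection{Separating the primes}\label{sub:primes}

For each prime $p$ we want a quotient in which only $p$ survives, and we want to know that $p$-parts in the groups $G_E$ can be read off from this quotient. Call $(E,g)$ a \emph{$p'$-pair} if $E\in T$ is idempotent and $g\in G_E$ has $q$-power order for some prime $q\ne p$.

Let $\sigma_{p'}$ be the equivalence relation on $A$ generated by the pairs $(\tau(z),\tau(gz))$ with $(E,g)$ a $p'$-pair, $z\in E(A)$ and $\tau\in T$. It is preserved by $T$, hence a congruence, and $\sigma_{p'}\le\alpha$ because $g(z)\mathrel\alpha E(z)=z$.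

Let $\approx_p$ be the equivalence relation on $T$ generated by the \emph{links} $(f,f')$, where
\[
f(x)=t(x,Es(x)),\qquad f'(x)=t(x,gs(x))
\]
with $(E,g)$ a $p'$-pair, $t\in\mathrm{Pol}_2$ and $s\in T$. For $\tau\in T$, the pair $(\tau f,\tau f')$ is a link (replace $t$ by $\tau t$), and so is $(f\tau,f'\tau)$ (replace $t(x,y)$ by $t(\tau x,y)$ and $s$ by $s\tau$). So $\approx_p$ is a monoid congruence.

\begin{lemma}\label{lem:primes}
Let $p$ be a prime.
\begin{enumerate}
\item[(i)] If $\sigma_{p'}=0_{\mathbf A}$, then $\Pi(\mathbf A)\subseteq\{p\}$. In any case $\Pi(\mathbf A/\sigma_{p'})\subseteq\{p\}$.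
\item[(ii)] If $g,h\in G_{E_0}$ and $g\approx_ph$, then $\pi_p(g)=\pi_p(h)$.
\item[(iii)] If $\mathbf c\mathrel{\sigma_{p'}}\mathbf c'$ and $s$ is a polynomial operation, then $s(\mathbf c,\cdot)\approx_ps(\mathbf c',\cdot)$.
\item[(iv)] The twin monoid $T/{\approx_p}$ satisfies \textup{(G)}, and its groups $G_{\bar E}$ are $p$-groups.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\sigma_{p'}=0_{\mathbf A}$, then in every $p'$-pair $g$ fixes $E(A)$ pointwise, so $g=E$, and no prime $q\ne p$ divides $|G_E|$. In general, by Lemma~\ref{lem:lifting} each group $G_{\bar E}$ of $\mathbf A/\sigma_{p'}$ is the image of a nilpotent group $G_E$. For a $p'$-pair $(E,g)$ we have $g(x)=g(Ex)\mathrel{\sigma_{p'}}Ex$, so $g$ maps to $\bar E$, and $G_{\bar E}$ is the image of the Sylow $p$-subgroup.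

(ii) Take a sequence $g=f_0,\dots,f_l=h$ in which consecutive elements form a link in one of the two orders. Replacing $f_i$ by $E_0f_iE_0$, we may assume $f_i\in E_0TE_0$. The two members of a link are twins. If $f_i\in G_{E_0}$, then $f_i^{-1}f_{i+1}\sim f_i^{-1}f_i=E_0$, so $f_i^{-1}f_{i+1}\in G_{E_0}$ and $f_{i+1}=f_i(f_i^{-1}f_{i+1})\in G_{E_0}$; hence all $f_i$ lie in $G_{E_0}$. Now let $(f,f')$ be a link with $f,f'\in G_{E_0}$, given by $t$, $s$, $E$ and an element of $q$-power order. Apply (C3) with $f^{-1}t$ in place of $t$. Its hypothesis reads $f^{-1}f(E_0x)=E_0x$, and its conclusion is that $f^{-1}f'$ has $q$-power order. So $\pi_p(f^{-1}f')=E_0$, and $\pi_p(f)=\pi_p(f')$ because $\pi_p$ is a homomorphism on the nilpotent group $G_{E_0}$.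

(iii) Change one entry of $\mathbf c$ at a time, along generating pairs $(\tau(z),\tau(gz))$. With $t(x,y)=s(\dots,\tau(y),\dots,x)$ and the constant $z=Ez$ as unary polynomial, each such change is a link.

(iv) Property (G) follows from Lemma~\ref{lem:lifting}. For a $p'$-pair, $(E,g)$ is itself a link, with $t(x,y)=y$ and $s=\mathrm{id}$. So $g$ maps to the image of $E$, and we conclude as in (i).
\end{proof}

Since tameness for a smaller set of primes implies tameness for a larger one, we may shrink $\Pi$ and assume that we are in one of two situations.
\begin{enumerate}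
\item[(A)] $|\Pi(\mathbf A)|\le1$ and $\Pi=\{p\}\supseteq\Pi(\mathbf A)$.
\item[(B)] $|\Pi(\mathbf A)|\ge2$ and $\Pi=\Pi(\mathbf A)$. Then for every $p\in\Pi$ we have $\sigma_{p'}\ne0_{\mathbf A}$ by Lemma~\ref{lem:primes}(i), hence $\theta\le\sigma_{p'}$; and by induction, applied to $\mathbf A/\sigma_{p'}$ and $\{p\}$, the functions $f/\sigma_{p'}$ with $f\in F$ have bounded $p$-degree.
\end{enumerate}

\begin{example}
The congruences $\sigma_{p'}$ may intersect nontrivially, so the primes cannot be separated by a subdirect decomposition. Let $A=\mathbb Z_3\cup\mathbb Z_2\cup\{u,v\}$ with $\alpha$ given by these three classes. Let $x*y=x+y$ if $x,y$ lie in the same group and $x*y=x$ otherwise, and let $j(0_3,0_2)=u$ and $j(x,y)=v$ otherwise. A member of $F$ is a polynomial of degree at most $1$ over $\mathbb F_3$ or $\mathbb F_2$, or elementary, or $j$ applied to two such polynomials. So $F$ is $\{2,3\}$-tame and $\alpha$ is supernilpotent. But $(u,v)=(j(0_3,0_2),j(1_3,0_2))\in\sigma_{2'}$ and $(u,v)=(j(0_3,0_2),j(0_3,1_2))\in\sigma_{3'}$.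
\end{example}

Fix a map $\rho\colon A\to A$ that is constant on $\theta$-classes and satisfies $\rho(x)\mathrel\theta x$. For $f\in F$, the function $\rho f$ is a function of $f/\theta$, so it is uniformly $\Pi$-tame; in situation (A) it has bounded $p$-degree. In situation (B), $\rho f(U)\mathrel{\sigma_{p'}}f(U)$ for all $p\in\Pi$. What remains to be controlled is the position of $f(U)$ inside its $\theta$-class.

\subsection{A minimal set}\label{sub:minimal}

To see positions inside $\theta$-classes we project onto a smallest subset of $A$ on which they are still visible. On such a set a polynomial that does not collapse $\theta$ is forced to be a permutation, and (C1) becomes applicable.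

Call $u\in T$ \emph{noncollapsing} if $u(x)\ne u(y)$ for some $(x,y)\in\theta$. The identity is noncollapsing. Choose a noncollapsing $u$ with $|u(A)|$ minimal, put $M=u(A)$, and choose $(x,y)\in\theta$ with $a:=u(x)\ne b:=u(y)$. By minimality, a noncollapsing polynomial with image in $M$ has image $M$. As $(a,b)$ generates $\theta$, there is a chain from $x$ to $y$ with steps $\{\tau_i(a),\tau_i(b)\}$, and since $u(x)\ne u(y)$ some $u\tau_i$ separates $a$ and $b$. Then $u\tau_iu$ separates $x$ and $y$, so has image $M$. Hence $u\tau_i$ has image in $M$ and permutes $M$, and $e=(u\tau_i)^\omega$ is an idempotent with $e(A)=M$. The set $eT$ consists of the unary polynomials with image in $M$. We keep $M,e,a,b$ fixed.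

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(i)] If $(x,y)\in\theta$ and $x\ne y$, then $e\tau(x)\ne e\tau(y)$ for some $\tau\in T$.
\item[(ii)] If $v\in eT$ is nonconstant on a $\theta$-class $Q$, then there is $\tau\in T$ with $\tau(a),\tau(b)\in Q$ such that $v\tau$ permutes $M$.
\item[(iii)] If $v,v'\in eTe$, $v\sim v'$ and $v$ permutes $M$, then so does $v'$.
\item[(iv)] If $v,v'\in eT$, $v\sim v'$ and $v$ is nonconstant on a $\theta$-class $Q$, then so is $v'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take a chain from $a$ to $b$ with steps $\{\tau_i(x),\tau_i(y)\}$. As $e(a)=a\ne b=e(b)$, the map $e$ separates the two elements of some step.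

(ii) Take $x,y\in Q$ with $v(x)\ne v(y)$ and a chain from $x$ to $y$ with steps $\{\tau_i(a),\tau_i(b)\}$; it stays in $Q$. Some $v\tau_i$ separates $a$ and $b$. Then $v\tau_ie$ is noncollapsing with image in $M$, so $v\tau_i(M)=M$.

(iii) We have $v^\omega=e$, so $v^{\omega-1}v'\sim e$ lies in $G_e$ and permutes $M$ by (C1). Hence $v'$ is injective on $M$.

(iv) Take $\tau$ as in (ii). Then $v\tau e\sim v'\tau e$, so $v'\tau$ is injective on $M$ by (iii), and $v'$ separates $\tau(a),\tau(b)\in Q$.
\end{proof}

By (i), an element $x\in A$ is determined by $x/\theta$ and the elements $e\tau(x)$, $\tau\in T$. So $f\in F$ is a function of $f/\theta$ and the $|T|$ functions $e\tau f$, where $\tau f\in F$. It therefore suffices to show that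
\[
\{et:t\in F\}\ \text{ is $\Pi$-tame.}
\]

\subsection{Term trees and active nodes}\label{sub:trees}

Let $f=et$ with $t\in F_k$, and present $t$ by a rooted term tree. Each internal node $v$ carries a basic operation $\gamma_v$ of arity between $1$ and $r$, and each leaf carries an elementary function; nullary operations are treated as constants. Let $t_v\in F_k$ be the function computed at $v$, and let $B_v$ be the $\alpha$-class containing its values. It is a union of $\theta$-classes. If arbitrary values from the respective classes $B$ are put at some nodes, the values computed above them lie in the respective classes $B$ as well.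

For a node $v$ let $W_v$ be the set of siblings of $v$ and of the ancestors of $v$. The \emph{context} of $v$ is the polynomial $C_v(\mathbf y;x)$, $\mathbf y=(y_w)_{w\in W_v}$, obtained by putting $x$ at $v$ and $y_w$ at $w$, evaluating at the root and applying $e$. Thus $f(U)=C_v\bigl((t_w(U))_w;t_v(U)\bigr)$, and the context of the root is $e$. Call $\mathbf y$ \emph{admissible} if $y_w\in B_w$ for all $w$. For admissible $\mathbf y,\mathbf y'$ the polynomials $C_v(\mathbf y;\cdot)$ and $C_v(\mathbf y';\cdot)$ are twins in $eT$. By Lemma~\ref{lem:M}(iv), for a $\theta$-class $Q\subseteq B_v$ they are either all nonconstant on $Q$ or all constant on $Q$. In the first case $v$ is \emph{active at $Q$}, and $v$ is \emph{active} if it is active at some $Q\subseteq B_v$. At an inactive node only the $\theta$-class of the value matters, so a value $x\in B_v$ may be replaced by $\rho(x)$. This is the key consequence of (C1): whether a node can transmit its position inside a $\theta$-class does not depend on the switches.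

The parent $v$ of an active node $v'$ is active. Indeed, $C_{v'}(\mathbf y;x)=C_v(\mathbf y';\gamma_v(\dots,x,\dots))$, where $\mathbf y'$ is a part of $\mathbf y$, and $x\mapsto\gamma_v(\dots,x,\dots)$ maps a $\theta$-class in $B_{v'}$ into a $\theta$-class in $B_v$.

If the root is inactive, then $f=e\rho t$ is uniformly tame. If the root is active, the active nodes form a subtree, which either is a path or branches. In the first case $f$ is a long composition of unary polynomials. In the second case the branching node yields a binary polynomial that is invertible in both arguments, and we can imitate Example~\ref{ex:Z4}.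

\subsection{The active nodes form a path}\label{sub:path}

Suppose that the root is active and no node has two active children. Let $v_0,\dots,v_d$ be the active nodes, with $v_0$ the root and $v_j$ a child of $v_{j-1}$. Let $\mathcal I$ be the set of all other children of $v_0,\dots,v_d$; they are inactive. The value $f(U)$ is computed from the values $t_w(U)$ at $w\in\mathcal I$ and, if $v_d$ is a leaf, from $t_{v_d}(U)$. Consider arbitrary values from the classes $B$ at these nodes, and let $w\in\mathcal I$ be a child of $v_j$. Every node of $W_w$ lies in $\mathcal I$ or equals $v_{j+1}$, and the value computed at $v_{j+1}$ lies in $B_{v_{j+1}}$. So, as a function of the value at $w$, the result is $C_w(\mathbf y;\cdot)$ with $\mathbf y$ admissible. Hence we may replace $t_w(U)$ by $\rho t_w(U)$ for one $w\in\mathcal I$ after another, and obtain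
\[
f(U)=e\,h_1(U)\cdots h_d(U)\bigl(\varepsilon(U)\bigr).
\]
Here $h_j(U)\in T$ is the map $x\mapsto\gamma_{v_{j-1}}(\dots,\rho t_w(U),\dots,x,\dots)$, with $x$ in the place of $v_j$ and $w$ running over its siblings; $\varepsilon=t_{v_d}$ if $v_d$ is a leaf, and otherwise $\varepsilon$ is $\gamma_{v_d}$ applied to the functions $\rho t_w$ for the children $w$ of $v_d$. So $\varepsilon$ is elementary or a function of at most $r$ uniformly tame functions. If $d=0$ we are done.

For $d\ge1$ let $\mathcal W$ be the class of all nonempty words whose letters have the form
\[
h(U)=\bigl(x\mapsto\gamma(\rho f_1(U),\dots,x,\dots,\rho f_{m-1}(U))\bigr)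
\]
with $\gamma$ a basic operation of arity $m\ge1$, any position of $x$, and $f_i\in F_k$. A letter is a function of at most $r-1$ uniformly tame functions, and $h(U)\sim h(V)$ because $\rho f_i(U)\mathrel\alpha\rho f_i(V)$. In situation (A), Lemma~\ref{lem:product}(A) with $S=T$ shows that the products are $\Pi$-tame.

In situation (B) we apply the lemma twice. Let $p\in\Pi$. If $f_i(U)\mathrel{\sigma_{p'}}f_i(V)$ for all $i$, then $\rho f_i(U)\mathrel{\sigma_{p'}}\rho f_i(V)$, so $h(U)\approx_ph(V)$ by Lemma~\ref{lem:primes}(iii). Thus $h$ modulo $\approx_p$ is a function of the $f_i/\sigma_{p'}$ and has bounded $p$-degree. By Lemma~\ref{lem:primes}(iv), Lemma~\ref{lem:product}(A) applies to $T/{\approx_p}$, the set $\{p\}$ and the images of the words of $\mathcal W$. So the products modulo $\approx_p$ have bounded $p$-degree. With Lemma~\ref{lem:primes}(ii) this is hypothesis (B) of Lemma~\ref{lem:product} for $S=T$, and the products are $\Pi$-tame.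

In both situations $f$ is a function of $h_1\cdots h_d$ and $\varepsilon$, hence uniformly $\Pi$-tame.

\subsection{The active nodes branch}\label{sub:branch}

Suppose that a node $v^*$ has two distinct children $v',v''$, active at $Q'\subseteq B_{v'}$ and $Q''\subseteq B_{v''}$.

\subsubsection*{Addition and subtraction}
Put the values $t_w(\emptyset)$ at the nodes of $W_{v^*}$ and at the children of $v^*$ other than $v',v''$, and let $h(x',x'')$ be the result, after applying $e$, as a function of the values at $v'$ and $v''$. For $x''\in B_{v''}$ the polynomial $h(\cdot,x'')\in eT$ is a context of $v'$ with admissible parameters, so it is nonconstant on $Q'$. Fix $x''_0\in B_{v''}$. By Lemma~\ref{lem:M}(ii) there is $\tau'\in T$ with $\tau'(a)\in Q'$ such that $h(\tau'(\cdot),x''_0)$ permutes $M$. By Lemma~\ref{lem:M}(iii), applied to the twins $h(\tau'e(\cdot),x''_0)\sim h(\tau'e(\cdot),x'')$, the map $h(\tau'(\cdot),x'')$ permutes $M$ for all $x''\in B_{v''}$. Exchanging the roles of $v'$ and $v''$, we find $\tau''\in T$ with $\tau''(a)\in Q''$ such that $h(x',\tau''(\cdot))$ permutes $M$ for all $x'\in B_{v'}$.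

Let $\tilde h(z',z'')=h(\tau'ez',\tau''ez'')$, $\varphi_1=\tilde h(\cdot,a)$ and $\varphi_2=\tilde h(a,\cdot)$. Both $\varphi_i$ lie in $eTe$ and permute $M$, so their inverses $\varphi_i^{-1}=\varphi_i^{\omega-1}$ in $eTe$ are polynomials. We normalize $\tilde h$ so that it has a neutral element. Put
\[
o=\tilde h(a,a)=\varphi_1(a)=\varphi_2(a),\qquad x\circ y=\tilde h\bigl(\varphi_1^{-1}(x),\varphi_2^{-1}(y)\bigr),\qquad O=M\cap o/\alpha,
\]
where $o/\alpha$ is the $\alpha$-class of $o$. Then $\circ$ is a binary polynomial with values in $M$, and $x\circ y=ex\circ ey$. As $\varphi_i^{-1}(o)=a$, we get $x\circ o=\varphi_1\varphi_1^{-1}(x)=ex$ and $o\circ x=\varphi_2\varphi_2^{-1}(x)=ex$. If $x,y\in o/\alpha$, then $x\circ y\mathrel\alpha o\circ o=o$, so $x\circ y\in O$.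

For $y\in O$ the map $R_y\colon x\mapsto x\circ y$ lies in $eTe$, and $R_y\sim R_o=e$; so $R_y\in G_e$. Define the binary polynomial $x\ominus y=(\cdots((x\circ y)\circ y)\cdots)\circ y$, with $\omega-1$ occurrences of $y$. It has values in $M$, and $x\ominus y=R_y^{-1}(x)$ for $y\in O$. Every $g\in G_e$ satisfies $g(x)\mathrel\alpha e(x)$ and so preserves $O$. Hence
\begin{equation}\label{eq:minus}
\text{for }x,y\in O,\ \ x\ominus y\in O\text{ is the unique }z\in M\text{ with }z\circ y=x.
\end{equation}
In particular $y\ominus y=o$ and $x\ominus o=x$. Finally, for every node $v$, admissible $\mathbf y$ and $x\in B_v$, the value $C_v(\mathbf y;x)$ lies in $O$: it lies in $M$ and is $\alpha$-related to $f(\emptyset)$, and so is $o=h(\tau'a,\tau''a)$.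

\subsubsection*{Centrality}
With subtraction at hand, Lemma~\ref{lem:M}(iv) sharpens: not only the fact that a move inside a $\theta$-class has an effect, but the effect itself is independent of the parameters.

\begin{lemma}\label{lem:central}
Let $B,B_1,\dots,B_l$ be $\alpha$-classes and let $H(x,\mathbf y)$ be a polynomial operation that is $O$-valued for $x\in B$, $\mathbf y\in\prod_iB_i$. If $x,x_0\in B$ and $x\mathrel\theta x_0$, then $H(x,\mathbf y)\ominus H(x_0,\mathbf y)$ does not depend on $\mathbf y\in\prod_iB_i$.
\end{lemma}

\begin{proof}
Fix $x_0$ and $\mathbf y_0\in\prod_iB_i$. Let $\Delta(x,\mathbf y)=H(x,\mathbf y)\ominus H(x_0,\mathbf y)$, which is $O$-valued on $B\times\prod_iB_i$, and $V_{\mathbf y}(x)=\Delta(x,\mathbf y)\ominus\Delta(x,\mathbf y_0)$. Then $V_{\mathbf y}\in eT$, $V_{\mathbf y}\sim V_{\mathbf y_0}$, and $V_{\mathbf y_0}$ is constantly $o$ on $B$. By Lemma~\ref{lem:M}(iv), $V_{\mathbf y}$ is constant on the $\theta$-class of $x_0$, with value $V_{\mathbf y}(x_0)=o\ominus o=o$. By \eqref{eq:minus}, $\Delta(x,\mathbf y)=o\circ\Delta(x,\mathbf y_0)=\Delta(x,\mathbf y_0)$ for $x\mathrel\theta x_0$.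
\end{proof}

Let $N=M\cap o/\theta\subseteq O$. If $x,y\in O$ and $x\mathrel\theta y$, then $x\ominus y\mathrel\theta y\ominus y=o$, so $x\ominus y\in N$.

\begin{lemma}\label{lem:N}
For $n\in N$ and $y,y_1,y_2\in O$ we have $(n\circ y_1)\circ y_2=n\circ(y_1\circ y_2)$ and $n\circ y=y\circ n$. The set $N$ is an abelian group under $\circ$ with identity $o$, it acts on $O$ by $(n,y)\mapsto n\circ y$, all primes dividing $|N|$ lie in $\Pi(\mathbf A)$, and the $p$-part of $n\in N$ is $\pi_p(R_n)(o)$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:central} with all classes equal to $o/\alpha$, $x=n$ and $x_0=o$. For $H(x,y_1,y_2)=(x\circ y_1)\circ y_2$, comparison with $y_1=y_2=o$ gives $((n\circ y_1)\circ y_2)\ominus(y_1\circ y_2)=n\ominus o=n$, which by \eqref{eq:minus} is the first identity. For $H(x,y)=y\circ x$, comparison with $y=o$ gives $(y\circ n)\ominus y=n$, which is the second. The set $N$ is closed under $\circ$ since $n\circ n'\mathrel\theta o\circ o$. So it is a finite commutative monoid with injective translations $R_n$, hence an abelian group, and the first identity with $y_1\in N$ says that it acts on $O$. For $x\in O$,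
\[
R_nR_{n'}(x)=(x\circ n')\circ n=n\circ(n'\circ x)=(n\circ n')\circ x=x\circ(n\circ n')=R_{n\circ n'}(x),
\]
and $R_n(o)=n$. So $n\mapsto R_n|_O$ is an injective homomorphism into the image of $G_e$ under restriction to $O$. Thus $|N|$ divides $|G_e|$, and if $\pi_p(g)=g^\epsilon$ in $G_e$, then the $p$-part of $n$ is its $\epsilon$-th power in $N$, which equals $R_n^\epsilon(o)$.
\end{proof}

We write $N$ additively.

\subsubsection*{Carries}
For a node $v$ let $C^0_v(x)=C_v\bigl((t_w(\emptyset))_w;x\bigr)$, the context with the parameters frozen at $U=\emptyset$. For an internal node $v$ with children $v_1,\dots,v_m$ let $H_v(x_1,\dots,x_m)=C_v^0(\gamma_v(x_1,\dots,x_m))$, which is $O$-valued on $\prod_iB_{v_i}$. Since $W_{v_i}=W_v\cup\{v_j:j\ne i\}$, the value $C^0_{v_i}(x)$ is $H_v$ with $x$ in place $i$ and $t_{v_j}(\emptyset)$ in the places $j\ne i$. Let $x_i,x_i^0\in B_{v_i}$ with $x_i\mathrel\theta x_i^0$. By Lemma~\ref{lem:central} and \eqref{eq:minus}, changing the $i$-th argument of $H_v$ from $x_i^0$ to $x_i$, with the other arguments anywhere in their classes, changes the value by the action of $C^0_{v_i}(x_i)\ominus C^0_{v_i}(x_i^0)\in N$.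 Changing the arguments one after another gives
\begin{equation}\label{eq:additive}
H_v(x_1,\dots,x_m)=\Bigl(\sum_{i=1}^m\bigl(C^0_{v_i}(x_i)\ominus C^0_{v_i}(x^0_i)\bigr)\Bigr)\circ H_v(x_1^0,\dots,x_m^0).
\end{equation}
As in Example~\ref{ex:Z4}, define for every node $v$, respectively every internal node $v$,
\[
n_v=C^0_v(t_v)\ominus C^0_v(\rho t_v),\qquad c_v=H_v(\rho t_{v_1},\dots,\rho t_{v_m})\ominus C^0_v(\rho t_v).
\]
Both are $N$-valued; for $c_v$ note that $\gamma_v(\rho t_{v_1},\dots,\rho t_{v_m})\mathrel\theta t_v\mathrel\theta\rho t_v$. By \eqref{eq:additive} and \eqref{eq:minus},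
\[
C^0_v(t_v)=H_v(t_{v_1},\dots,t_{v_m})=\Bigl(\sum_in_{v_i}\Bigr)\circ\bigl(c_v\circ C^0_v(\rho t_v)\bigr)=\Bigl(\sum_in_{v_i}+c_v\Bigr)\circ C^0_v(\rho t_v),
\]
so $n_v=\sum_in_{v_i}+c_v$ by the uniqueness in \eqref{eq:minus}. Since $C^0_{\mathrm{root}}=e$,
\begin{equation}\label{eq:carry}
f=n_{\mathrm{root}}\circ e\rho t,\qquad n_{\mathrm{root}}=\sum_{v\ \text{internal}}c_v+\sum_{v\ \text{leaf}}n_v .
\end{equation}

\subsubsection*{Degrees}
Let $p\in\Pi$. We claim that the $p$-parts of all summands in \eqref{eq:carry} have bounded $p$-degree. A leaf summand depends on at most one coordinate. In situation (A), $c_v$ is a function of the at most $r+1$ functions $\rho t_{v_i},\rho t_v$, which have bounded $p$-degree. In situation (B), consider the polynomial $\Omega(y_1,\dots,y_m,y_0)=H_v(y_1,\dots,y_m)\ominus C^0_v(y_0)$, which is $O$-valued on $\prod_iB_{v_i}\times B_v$. For $\mathbf y$ in this set, $R_{\Omega(\mathbf y)}\colon x\mapsto x\circ\Omega(\mathbf y)$ lies in $G_e$, and it is a polynomial in $(\mathbf y,x)$. By parts (iii) and (ii) of Lemma~\ref{lem:primes}, its $p$-part depends only on $\mathbf y$ modulo $\sigma_{p'}$. Now $c_v=\Omega(\rho t_{v_1},\dots,\rho t_{v_m},\rho t_v)$,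 and $\rho$ does not change classes modulo $\sigma_{p'}$. By Lemma~\ref{lem:N} the $p$-part of $c_v(U)$ is $\pi_p(R_{c_v(U)})(o)$, so it is a function of the at most $r+1$ functions $t_{v_i}/\sigma_{p'}$, $t_v/\sigma_{p'}$, which have bounded $p$-degree. This proves the claim.

The group $N$ depends on the tree, but $|N|\le|A|$. So by Lemma~\ref{lem:pgroup} the $p$-part of $n_{\mathrm{root}}$ has bounded $p$-degree for each $p\in\Pi$, and $n_{\mathrm{root}}$ is the sum of these parts because all primes dividing $|N|$ lie in $\Pi$. Hence $n_{\mathrm{root}}$ is uniformly $\Pi$-tame, and so is $f$, a function of $n_{\mathrm{root}}$ and $\rho t$. This completes the proof of Theorem~\ref{thm:tame}, and of Theorem~\ref{thm:main}. \qed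

\begin{remark}
Besides making the $G_E$ groups, (C1) enters through Lemma~\ref{lem:M}(iii) and Step~1 of Lemma~\ref{lem:product}. Condition (C2) makes $\pi_p$ a homomorphism, which lets Lemma~\ref{lem:pgroup} be applied one prime at a time. Condition (C3) is used only in Lemma~\ref{lem:primes}(ii), apart from being passed to quotients. The arity bound $r$ is used to bound the letters $h_j$, the function $\varepsilon$ and the carries $c_v$; Example~\ref{ex:arity} shows that it cannot be dropped.
\end{remark}

\section{The algorithm and further consequences}\label{sec:consequences}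

\begin{proof}[Proof of Corollary~\ref{cor:algorithm}]
Let $m=|A|\le L$; for $m=1$ the answer is yes, so let $m\ge2$. The monoid $T$ is the subalgebra of $\mathbf A^A$ generated by the identity and the constants, and $\mathrm{Pol}_2$ is the subalgebra of $\mathbf A^{A^2}$ generated by the two projections and the constants. The relation $\sim$ is the subalgebra of $\mathbf A^A\times\mathbf A^A$ generated by $(\mathrm{id},\mathrm{id})$ and the pairs of constants $(a,b)$ with $(a,b)\in\alpha$, since a term $s$ applied to these generators gives $(s(\mathbf c,\cdot),s(\mathbf c',\cdot))$. All three live in powers of $A$ with exponent at most $m^2$ and are computed by repeated closure under the at most $L$ basic operations. The table of an operation of arity $l$ has $m^l\le L$ entries, so one round of closing under it involves at most $(m^{m^2})^l=(m^l)^{m^2}\le L^{m^2}$ tuples, and there are at most $m^{m^2}$ rounds. Conditions (C1) and (C2) concern at most $m^m$ semigroups $G_E$ of size at most $m^m$ and are tested in time polynomial in $m^m$. For (C3) there are at most $m^{m^2+4m}$ tuples $(E,E_0,g,s,t)$; if $g=E$ then $f_1=E_0$ and there is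 nothing to test, and otherwise $g$ determines $q$. By Theorem~\ref{thm:main} this decides supernilpotence in time $2^{\mathrm{poly}(L)}$.
\end{proof}

The proof of Theorem~\ref{thm:main} gives two more characterizations. The last one says that if failing functions exist in all dimensions, then the simplest ones do.

\begin{theorem}\label{thm:equiv}
For a finite algebra $\mathbf A$ in a finite language and a congruence $\alpha$, the following are equivalent:
\begin{enumerate}
\item[(1)] $\alpha$ is supernilpotent;
\item[(2)] \textup{(C1)}, \textup{(C2)} and \textup{(C3)} hold;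
\item[(3)] $F(\mathbf A,\alpha)$ is $\Pi$-tame for some finite nonempty set $\Pi$ of primes;
\item[(4)] there is no pair $x\ne y$ with $\delta_k^{x,y}\in F_k$ for all $k$.
\end{enumerate}
If they hold, $\Pi$ in \textup{(3)} can be any finite nonempty set of primes containing $\Pi(\mathbf A)$.
\end{theorem}

\begin{proof}
Theorem~\ref{thm:tame} gives (2)$\Rightarrow$(3) and the last sentence, Lemma~\ref{lem:tame-super} gives (3)$\Rightarrow$(1), and Lemma~\ref{lem:delta} gives (1)$\Rightarrow$(4). If (2) fails, Proposition~\ref{prop:necessity} and Lemma~\ref{lem:delta} provide a pair $x\ne y$ with $\delta_k^{x,y}\in F_k$ for all $k$, so (4)$\Rightarrow$(2).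
\end{proof}

\begin{corollary}\label{cor:more}
\begin{enumerate}
\item[(i)] If $\alpha$ is a supernilpotent congruence of a finite algebra $\mathbf A$ in a finite language and $\beta\le\alpha$ is a congruence, then $\alpha/\beta$ is supernilpotent in $\mathbf A/\beta$.
\item[(ii)] There is a computable function $\kappa(m,r)$ such that, for $|A|\le m$ and basic operations of arity at most $r$, a congruence $\alpha$ is supernilpotent if and only if $[\alpha,\dots,\alpha]=0_{\mathbf A}$ with $\kappa(m,r)$ copies of $\alpha$.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (i) follows from Theorem~\ref{thm:main} and Lemma~\ref{lem:quotient}. For (ii), up to isomorphism and repetition of basic operations, which do not affect commutators, there are finitely many pairs $(\mathbf A,\alpha)$ for given $m,r$. Decide each by Corollary~\ref{cor:algorithm}. For each supernilpotent pair, find by search the least $n\ge2$ such that $F_n$ contains no failing function; for each $n$ this is a finite computation. Let $\kappa(m,r)$ be the maximum of these numbers and $2$. By Lemma~\ref{lem:failing}, if $F_n$ contains no failing function, then neither does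 $F_{n'}$ for $n'\ge n$, so $\kappa(m,r)$ has the required property.
\end{proof}

\begin{example}[Bounded arity is needed in Theorem~\ref{thm:main}]\label{ex:arity}
Let $A=\{0,1,2,3\}$ and $\alpha=1_{\mathbf A}$, with basic operations $\gamma_k$ of arity $k$ for all $k\ge1$, where $\gamma_k(1,\dots,1)=3$ and $\gamma_k=2$ otherwise. A unary polynomial $\gamma_k(s_1,\dots,s_k)$ is constantly $2$ if some $s_i$ is a constant other than $1$ or begins with an operation symbol, as such an $s_i$ never takes the value $1$; otherwise it is $\gamma_1$ or the constant $3$. So $T$ consists of the identity, the constants and $\gamma_1$, and since $\gamma_1\gamma_1$ is constant, the idempotents are the identity and the constants. For a constant $E$ we have $ETE=\{E\}$. The only term $s$ with $s(\mathbf c,x)=x$ for all $x$ is the variable $x$, so $G_{\mathrm{id}}=\{\mathrm{id}\}$. All $G_E$ are trivial, and (C1)--(C3) hold. But if $z_j$ is elementary in coordinate $j$ with value $1$ for $j\notin U$ and $0$ for $j\in U$, then $\gamma_k(z_1,\dots,z_k)=\delta_k^{3,2}\in F_k$ for every $k$. Lemma~\ref{lem:delta} does not use finiteness of the language, so $\alpha$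 is not supernilpotent.
\end{example}

\begin{thebibliography}{9}

\bibitem{GRS}
Graham, Rothschild and Spencer, \emph{Ramsey Theory}.

\bibitem{MS}
Peter Mayr and Agnes Szendrei, \emph{Algebras from Congruences}, arXiv:1910.00689 (2019).

\bibitem{Simon}
I. Simon, \emph{Factorization forests of finite height}, Theoret. Comput. Sci. 72 (1990).

\end{thebibliography}
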